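\title{Graphs of large minimum degree in which no vertex deletion lowers the Wiener index}

\begin{abstract}
The Wiener index $W(G)$ of a connected graph $G$ is the sum of the distances over all pairs of vertices. We consider graphs with $W(G)\le W(G\setminus v)$ for every vertex $v$ and ask whether their minimum degree is at most $7$. The answer is no, and no other constant is a bound: for all integers $k\ge 2$ and $\Lambda\ge 1$ we construct infinitely many graphs of minimum degree at least $k$ in which deleting any vertex $v$ leaves a connected graph and raises $W$ by at least $\Lambda-1$ times the sum of the distances from $v$. The construction combines a finite module whose short cycles are controlled by a finite group, a dense bipartite graph that decomposes into induced matchings, and a point--line incidence structure over a finite field.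
\end{abstract}

\section{The question and the result}\label{sec:intro}

All graphs are finite and simple. For a connected graph $G$, the \emph{Wiener index}, or total distance, and the \emph{transmission} of a vertex $v$ are
\[
W(G)=\sum_{\{x,y\}\subseteq V(G)} d_G(x,y),\qquad \operatorname{Tr}_G(v)=\sum_{x\in V(G)} d_G(x,v),
\]
where the first sum runs over unordered pairs. We write $G\setminus v$ for the graph obtained by deleting $v$, and we consider only connected graphs $G$ in which $G\setminus v$ is connected for every $v$, so that every $W(G\setminus v)$ is finite. Deleting $v$ has two opposite effects on the total distance. The distances from $v$ disappear, and the distances between the remaining vertices can only grow. Splitting $W(G)$ into the pairs that contain $v$ and those that do not gives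
\begin{equation}\label{eq:identity}
W(G\setminus v)-W(G)=\operatorname{inc}(v)-\operatorname{Tr}_G(v),\qquad
\operatorname{inc}(v)=\sum_{\{x,y\}\not\ni v}\bigl(d_{G\setminus v}(x,y)-d_G(x,y)\bigr),
\end{equation}
and every summand of $\operatorname{inc}(v)$ is nonnegative. The following question is posed in \cite{Cambie}.

\begin{quote}
If $W(G)\le W(G\setminus v)$ for all $v\in V(G)$, is the minimum degree $\delta(G)$ at most $7$?
\end{quote}

By \eqref{eq:identity}, the hypothesis says that $\operatorname{inc}(v)\ge\operatorname{Tr}_G(v)$ for every $v$: each vertex must be so important as a relay that the detours caused by its removal outweigh all the distances from it. In a complete graph no distance grows, and the hypothesis fails. In the cycle $C_n$ every vertex has transmission $\lfloor n^2/4\rfloor$, so $W(C_n)=\frac n2\lfloor n^2/4\rfloor$, and deleting a vertex leaves a path on $n-1$ vertices, of total distance $\binom n3$. The inequality $W(C_n)\le\binom n3$ reads $3(n+1)\le 4(n-2)$ for odd $n$ and $3n^2\le 4(n-1)(n-2)$ for even $n$. It holds exactly for $n\ge 11$, with equality $165=165$ at $n=11$, and $\operatorname{inc}(v)/\operatorname{Tr}_G(v)$ grows like $n/6$.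

An averaging argument shows what the hypothesis demands in general. The distance $d_G(x,y)$ grows on deleting $v$ only if $v$ lies on every shortest $x$--$y$ path, and there are at most $d_G(x,y)-1$ such vertices $v$. Suppose that no deletion raises any distance by more than $2\Lambda$, where $\Lambda\ge1$ and $G$ has at least two vertices. Then
\[
\sum_v \operatorname{inc}(v)\le 2\Lambda\sum_{\{x,y\}}\bigl(d_G(x,y)-1\bigr)<2\Lambda\, W(G)=\Lambda\sum_v\operatorname{Tr}_G(v),
\]
so $\operatorname{inc}(v)<\Lambda\operatorname{Tr}_G(v)$ for some $v$. Thus, already for $\Lambda=1$, the vertices on a shortest path must on average cost more than $2$ to bypass. One expects many edges at every vertex to supply many alternative routes, and this makes a bound on the minimum degree plausible. Large girth does not remove the obstacle. If $G$ has girth $g$ and $v$ is an interior vertex of a shortest $x$--$y$ path, then this path and any $x$--$y$ path avoiding $v$ together contain a cycle, so the detour costs at least $g-2d_G(x,y)$; this says nothing about pairs at distance $g/2$ or more. Nevertheless, there is no bound.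

\begin{theorem}\label{thm:main}
For all integers $k\ge 2$ and $\Lambda\ge 1$ there are infinitely many connected graphs $G$ with $\delta(G)\ge k$ such that, for every vertex $v$, the graph $G\setminus v$ is connected and $\operatorname{inc}(v)\ge\Lambda\operatorname{Tr}_G(v)$, that is,
\[
W(G\setminus v)\ge W(G)+(\Lambda-1)\operatorname{Tr}_G(v).
\]
\end{theorem}

The case $k=8$, $\Lambda=1$ answers the question in the negative, and $\Lambda=2$ gives the strict inequalities $W(G)<W(G\setminus v)$. Neither $\delta(G)$ nor $\min_v\bigl(W(G\setminus v)-W(G)\bigr)/\operatorname{Tr}_G(v)$ is bounded, and both can be made large at once.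

Section~\ref{sec:model} shows the mechanism on a graph of minimum degree two and explains which objects are needed to raise the degree. Sections~\ref{sec:module} and~\ref{sec:matchings} construct the two ingredients, Section~\ref{sec:graph} assembles the graph, Section~\ref{sec:distances} determines the relevant distances, and Section~\ref{sec:proof} does the final count.

\section{A model of minimum degree two}\label{sec:model}

Long cycles prove Theorem~\ref{thm:main} for $k=2$, but they give no hint of how to add edges. The following graph is a better model.

\begin{example}\label{ex:subdivision}
Let $r\ge 10$, let $\ell=4t$ with $t\ge1$, and let $G$ be obtained from the complete graph $K_r$ by replacing every edge with a path of length $\ell$. Call the $r$ original vertices \emph{hubs} and the new paths \emph{tracks}. We claim that $\operatorname{inc}(v)\ge\frac{\ell}{64}\operatorname{Tr}_G(v)$ for every vertex $v$.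

The graph has $r+\binom r2(\ell-1)\le r^2\ell/2$ vertices. Every vertex is within $\ell/2$ of a hub and any two hubs are within $\ell$ of each other, so the diameter is at most $2\ell$ and $\operatorname{Tr}_G(v)\le r^2\ell^2$.

Choose hubs $P\ne P'$ such that $v$ is an interior vertex of the track $PP'$ or $v=P$. Let $A\ne B$ be hubs outside $\{P,P'\}$, let $x$ lie on the track $PA$ at distance $a\in\{1,\dots,t\}$ from $P$, and let $y$ lie on the track $P'B$ at distance $a'\in\{1,\dots,t\}$ from $P'$. Then $d_G(x,y)\le a+\ell+a'$. An $x$--$y$ path in $G\setminus v$ has a first hub $U\in\{P,A\}$ and a last hub $U'\in\{P',B\}$, and $U\ne U'$, so the part between them has length at least $\ell$. If $U=A$, the length is at least $(\ell-a)+\ell+a'\ge (a+\ell+a')+\ell/2$, because $\ell-2a\ge\ell/2$. If $U'=B$, the same bound holds with the roles of $a$ and $a'$ exchanged. If $U=P$ and $U'=P'$, the middle part cannot be the track $PP'$, so it has length at least $2\ell$. In every case the distance grows by at least $\ell/2$. There are $(r-2)(r-3)t^2\ge\frac{r^2}{2}\cdot\frac{\ell^2}{16}$ such pairs $\{x,y\}$, so $\operatorname{inc}(v)\ge r^2\ell^3/64$, which proves the claim.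
\end{example}

Three features drive this computation. A typical vertex has a cheap access to exactly one hub. A pair of hubs has a private track, and every route that avoids a vertex of this track is much longer. Finally, one track serves all pairs formed by a vertex depending on $P$ and a vertex depending on $P'$, and the number of these pairs exceeds the number of vertices by a factor of order $\ell$. The pairs with $A=B$ were discarded because they have a competing route through $A$; a similar small set of pairs will be discarded in Section~\ref{sec:distances}.

To raise the degree we must give every track vertex many new neighbors while keeping these features. We join vertices at the same position of different tracks by \emph{cross edges}. This creates four problems, and each is solved by one object of the construction.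

\emph{Sidestepping.} A path can leave a track by a cross edge, pass the deleted vertex on a parallel track, and come back. We sort the tracks into classes and use a finite group without short relations to make sure that a path which leaves a class needs many steps to return to it. The tracks tied together in this way form a finite graph $K$, the \emph{module}.

\emph{Short cuts near the hubs.} A cross edge near the ends of two tracks would bring two hubs to within distance $3$. We therefore insert between the end of a track and its hub a long stretch without cross edges. Its vertices still need large degree, so this stretch is a tree with large branching, with the hub above the root and the ends of many tracks as leaves.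

\emph{Loss of the unique access.} A track vertex can change class by one cross edge and reach a different hub at almost the same cost. We therefore give all tracks of a module a common extra hub, the \emph{center}, reached from the middle of each track through a shallower tree. The depth of this tree is small enough that the center is by far the nearest hub, and large enough that the route from one end hub to the center and on to the other end hub is no short cut.

\emph{Unwanted connections.} A module offers short unprotected routes from the left end of one class to the right end of another. Two hubs that have a private track in one copy of $K$ must not be joined by such a route in another copy. This requires a dense bipartite graph decomposed into induced matchings, one matching for each copy of $K$ and one matching edge for each class.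

The centers are themselves hubs, joined in pairs by private tracks. With about $q^2$ hubs there are about $q^4$ tracks to be distributed among $q^2$ centers, and an incidence structure of points and lines over $\mathbb F_q$ does this evenly. If tracks have $M$ vertices and all lengths are of order $M$, the graph has order $q^4M$ vertices and transmissions of order $q^4M^2$, while deleting a track vertex adds order $M$ to the distances of order $(q^2M)^2$ pairs. The ratio is of order $M$, as in Example~\ref{ex:subdivision}.

\section{The module}\label{sec:module}

\subsection*{Parameters}
Fix $k\ge2$ and $\Lambda\ge1$, and put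
\[
h=160\Lambda,\qquad \lambda=C=2h,\qquad H=9h,\qquad M=2\lambda+1=4h+1,
\]
\[
\alpha=H+\lambda+h=12h,\qquad \beta=2H+2\lambda=22h,\qquad\text{so that}\qquad 2\alpha=\beta+C=24h .
\]
A track will have length $2\lambda$ and $M$ vertices. From an end of a track to the hub above it there will be $H$ steps, and from the middle of a track to the center $h$ steps. Thus $\beta$ is the length of the route from one end hub to the other, $\alpha$ is the length of the route from an end hub to the center, and $C$ is the penalty for avoiding a vertex of a private track.

Let $b$ be a power of $2$ with $b\ge\max(4,k,202\Lambda)$. Let $\Sigma$ be a set of size $b^{H-1}$, let $n_0=b^{h-1}$, and let $[n_0]=\{1,\dots,n_0\}$. In a \emph{complete $b$-ary tree of depth $d$} every vertex other than a leaf has $b$ children and all $b^d$ leaves have depth $d$. The vertices other than leaves, including the root, are \emph{internal}; there are $(b^d-1)/(b-1)$ of them.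

\subsection*{A finite group without short relations}
A word in letters $a\in\mathcal A$ and formal inverses $a^{-1}$ is \emph{reduced} if it has no consecutive pair $aa^{-1}$ or $a^{-1}a$. The reduced words are the elements of the free group on $\mathcal A$, the product being concatenation followed by cancellation.

\begin{lemma}\label{lem:group}
For every finite alphabet $\mathcal A$ and every $\ell\in\mathbb N$ there are a finite group $\Gamma$ and a map $\mathcal A\to\Gamma$ under which no nonempty reduced word of length at most $\ell$ evaluates to $1$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the finite set of reduced words of length at most $\ell$, and let $\Gamma$ be the group of permutations of $\mathcal R$. For $a\in\mathcal A$, the partial map $\omega\mapsto a\omega$ (product in the free group), defined when $\omega$ and $a\omega$ both lie in $\mathcal R$, is injective, so it extends to a permutation $\pi_a$ of $\mathcal R$. If $\omega$ and $a^{-1}\omega$ lie in $\mathcal R$, then $\pi_a(a^{-1}\omega)=\omega$, that is, $\pi_a^{-1}(\omega)=a^{-1}\omega$. Send $a$ to $\pi_a$. Apply the permutation given by a nonempty reduced word of length at most $\ell$ to the empty word, rightmost letter first. We obtain successively the suffixes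 of the word, which all lie in $\mathcal R$, and finally the word itself. It is not empty, so the permutation is not the identity.
\end{proof}

Apply Lemma~\ref{lem:group} with $\ell=2C$ to the alphabet consisting of the letters $\mu_{s,t,i}$ and $\nu_{s,t,j,i,i'}$, where $s,t\in\Sigma$, $|j|\le\lambda$, $i,i'\in[n_0]$ and $i<i'$. We use the same symbols for their images in $\Gamma$. The elements $\xi=(i,g)$ of $\mathcal I=[n_0]\times\Gamma$ are the \emph{classes}, $i$ is the \emph{type} of $\xi$, and $N=|\mathcal I|$.

\subsection*{Definition of $K$}
The module $K$ consists of the following parts; see Figure~\ref{fig:module}.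
\begin{itemize}
\item \emph{Tracks.} For $\xi\in\mathcal I$ and $s,t\in\Sigma$, the track $(\xi,s,t)$ is a path with vertices $(\xi,s,t,j)$, $-\lambda\le j\le\lambda$. We call $j$ the \emph{position}, and the vertex at position $0$ the \emph{midpoint}.
\item \emph{End trees.} For each $(\xi,s)$ there is a \emph{left tree}, a complete $b$-ary tree of depth $H-1$ with root $L_{\xi,s}$ and leaf set $\{(\xi,s,t,-\lambda):t\in\Sigma\}$. For each $(\xi,t)$ there is a \emph{right tree} of the same shape with root $R_{\xi,t}$ and leaf set $\{(\xi,s,t,\lambda):s\in\Sigma\}$.
\item \emph{Center trees.} For $s,t\in\Sigma$ and $g\in\Gamma$, the \emph{bundle} $\gamma=\gamma_{s,t,g}$ is the set of the $n_0$ tracks $((i,g\mu_{s,t,i}),s,t)$, $i\in[n_0]$. The track $((i,g'),s,t)$ lies in $\gamma_{s,t,g}$ exactly for $g=g'\mu_{s,t,i}^{-1}$, so the bundles partition the tracks. Each bundle $\gamma$ has a center tree, a complete $b$-ary tree of depth $h-1$ with root $A_\gamma$ whose leaves are the midpoints of the tracks of $\gamma$.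
\item \emph{Cross edges.} For all $s,t,j$, all $i<i'$ and all $g\in\Gamma$, the vertex $((i,g),s,t,j)$ is joined to $((i',g\nu_{s,t,j,i,i'}),s,t,j)$.
\end{itemize}
A track vertex of type $i$ has exactly one cross edge to each type $i'\ne i$, so it has $n_0-1\ge b-1\ge k-1$ cross edges. The roots $L_{\xi,s}$, $R_{\xi,t}$, $A_\gamma$ are the \emph{left}, \emph{right} and \emph{center roots}; only they will be joined to vertices outside $K$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,0) -- (0,2) -- (1.2,1) -- cycle;
\draw (0,0) -- (1.2,1) -- (0,2);
\draw (1.2,1) -- (2.1,1);
\foreach \y in {2,0,-1.6} {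
  \draw[fill=gray!15] (-4.6,\y) -- (-3,\y+0.5) -- (-3,\y-0.5) -- cycle;
  \draw[fill=gray!15] (4.6,\y) -- (3,\y+0.5) -- (3,\y-0.5) -- cycle;
  \draw (-3,\y) -- (3,\y);
  \draw (-5.5,\y) -- (-4.6,\y);
  \draw (5.5,\y) -- (4.6,\y);
  \fill (-5.6,\y-0.1) rectangle (-5.4,\y+0.1);
  \fill (5.4,\y-0.1) rectangle (5.6,\y+0.1);
  \fill (-4.6,\y) circle (0.06);
  \fill (4.6,\y) circle (0.06);
}
\draw[very thick] (-5.5,0) -- (5.5,0);
\draw[dashed,thick] (-1.5,0) -- (-1.5,-1.6);
\fill (2.0,0.9) rectangle (2.2,1.1);
\fill (1.2,1) circle (0.06);
\fill (0,0) circle (0.06);
\fill (0,2) circle (0.06);
\node[left] at (-5.65,0) {$P$};
\node[right] at (5.65,0) {$P'$};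
\node[right] at (2.2,1) {$Z$};
\node[above] at (1.35,1.05) {$A_\gamma$};
\node[above] at (-4.75,0.1) {$L_{\xi,s}$};
\node[above] at (4.75,0.1) {$R_{\xi,t}$};
\node[above] at (-1.5,2) {$(\eta,s,t)$};
\node[above] at (-1.5,0) {$(\xi,s,t)$};
\node[below] at (0,-1.6) {$(\zeta,s,t)$};
\end{tikzpicture}
\caption{Three tracks of the module, of classes $\eta,\xi,\zeta$, each ending in a leaf of a left tree and a leaf of a right tree (shaded triangles). The midpoints of the upper two tracks are leaves of one center tree, with root $A_\gamma$; the dashed line is a cross edge. The squares are hubs, which lie outside the module and are adjacent to roots. The thick path from $P$ to $P'$ has length $\beta=2H+2\lambda$.}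
\label{fig:module}
\end{figure}

For a class $\xi$ let $K_\xi$ be the subgraph formed by the tracks, left trees and right trees of class $\xi$. A \emph{link} is a cross edge or a center tree. The subgraphs $K_\xi$ are vertex-disjoint, they contain all vertices except the internal vertices of center trees, and every edge of $K$ lies either in one $K_\xi$ or in exactly one link. The track vertices of a link have distinct types. Hence
\begin{equation}\label{eq:link}
\text{a link meets each $K_\xi$ in at most one vertex, which has degree one in the link.}
\end{equation}
The \emph{link graph} $\mathcal Y$ is the bipartite graph on classes and links in which $\xi$ is adjacent to the link $Y$ if $Y$ meets $K_\xi$. Center trees are counted as links because two sibling leaves of a center tree are at distance $2$, so these trees too allow cheap changes of class.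

\begin{lemma}\label{lem:girth}
The link graph $\mathcal Y$ has no cycle of length at most $2(C-1)$.
\end{lemma}

\begin{proof}
Suppose that a cycle passes through $m$ links, $2\le m\le C-1$, and follow the $\Gamma$-coordinate of the class around it. Passing the center tree of $\gamma_{s,t,g}$ from $(i,g\mu_{s,t,i})$ to $(i',g\mu_{s,t,i'})$, where $i\ne i'$, multiplies the coordinate on the right by $\mu_{s,t,i}^{-1}\mu_{s,t,i'}$. Passing a cross edge multiplies it by $\nu$ or $\nu^{-1}$ for a letter $\nu=\nu_{s,t,j,i,i'}$. Going once around, we obtain a nonempty word of length at most $2m<2C$ that evaluates to $1$.

This word is reduced. There is no cancellation inside $\mu_{s,t,i}^{-1}\mu_{s,t,i'}$, as $i\ne i'$. A cancellation $\mu_{s,t,i'}\mu_{s,t,i'}^{-1}$ between consecutive links would come from bundles $\gamma_{s,t,g}$ and $\gamma_{s,t,g''}$ meeting the same class of type $i'$; then $g\mu_{s,t,i'}=g''\mu_{s,t,i'}$ and the two links coincide. A cancellation $\nu\nu^{-1}$ or $\nu^{-1}\nu$ would come from two cross edges with the same letter $\nu$ at the same class; the letter and the class of one end determine the edge, so again the two links coincide. Consecutive links of a cycle are distinct, so the word is reduced, contrary to Lemma~\ref{lem:group}.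
\end{proof}

\subsection*{Distances in $K$}
Lower bounds come from a coordinate along the tracks. Define $\varphi$ on $V(K)$ by $\varphi=j$ at track vertices of position $j$, by $\varphi=-\lambda-a$ and $\varphi=\lambda+a$ at vertices of left and right trees at height $a$ above the leaves, and by $\varphi=0$ on center trees. Every edge of a subgraph $K_\xi$ changes $\varphi$ by exactly $1$, and every edge of a link is \emph{flat}, that is, leaves $\varphi$ unchanged. Left roots have $\varphi=-(\lambda+H-1)$ and right roots have $\varphi=\lambda+H-1$. An internal vertex of a tree has no neighbors in $K$ outside its tree, so a path between the root of a tree and a vertex outside the tree passes through a leaf and uses at least as many edges of the tree as its depth.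

\begin{lemma}\label{lem:Kbounds}
The following hold for paths in $K$.
\begin{enumerate}
\item[(a)] A path between two distinct roots of end trees has length at least $2H-2$. A path between the root of an end tree and a center root has length at least $\alpha-2$.
\item[(b)] Let $x$ be a track vertex at position $j$. A path from $x$ to the root of an end tree has length at least $H-1$. A path from $x$ to a center root has length at least $|j|+h-1$, with equality only for the path that runs along the track of $x$ to its midpoint and then up the center tree.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Distinct end trees are disjoint, and a path between their roots uses at least $H-1$ edges of each. A path from the root of an end tree to $A_\gamma$ uses at least $\lambda+H-1$ edges that change $\varphi$ and at least $h-1$ edges of the center tree of $\gamma$, which are flat; the sum is $\alpha-2$.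

(b) To reach the root of an end tree, $\varphi$ must change by at least $\lambda+H-1-|j|\ge H-1$. To reach $A_\gamma$, the path needs at least $|j|$ edges that change $\varphi$ and at least $h-1$ edges of the center tree of $\gamma$. In the case of equality the path has no other edges. Then the $h-1$ flat edges form the final climb from a leaf to $A_\gamma$, and they are preceded by exactly $|j|$ edges, each moving $\varphi$ one step toward $0$. At a track vertex of nonzero position the only such edge is the track edge toward the midpoint.
\end{proof}

The next lemma is the reason for the group. Let $\rho_{\xi,s,t}$ be the path that descends from $L_{\xi,s}$ to the left end of the track $(\xi,s,t)$, follows the track, and climbs to $R_{\xi,t}$. Its length is $2(H-1)+2\lambda=\beta-2$.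

\begin{lemma}\label{lem:private}
The only path in $K$ from $L_{\xi,s}$ to $R_{\xi,t}$ of length less than $\beta-2+C$ is $\rho_{\xi,s,t}$.
\end{lemma}

\begin{proof}
Let $\rho$ be such a path. Along $\rho$ the function $\varphi$ changes by $2(\lambda+H-1)=\beta-2$, so $\rho$ has at most $C-1$ flat edges.

\emph{Step 1: $\rho$ stays in $K_\xi$.} A \emph{traversal} is a maximal subpath of $\rho$, with at least one edge, all of whose edges lie in one link. Both ends of a traversal are track vertices, because all edges at an internal vertex of a center tree belong to that tree and $\rho$ does not end there. Between consecutive traversals $\rho$ uses only edges of the disjoint subgraphs $K_\eta$, so it stays in one of them, possibly for a single vertex. If there are $m$ traversals, in links $Y_1,\dots,Y_m$, we obtain a closed walk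
\[
\xi=\xi_0,\;Y_1,\;\xi_1,\;\dots,\;Y_m,\;\xi_m=\xi
\]
in $\mathcal Y$. Each traversal contains a flat edge, so $m\le C-1$. The edges of the walk form a connected subgraph of $\mathcal Y$ with at most $2(C-1)$ edges, which is a tree by Lemma~\ref{lem:girth}.

Suppose $m\ge1$, and take a vertex of this tree farthest from $\xi$. It occurs at an interior place of the walk, and the terms before and after it both equal its unique neighbor in the tree. If the vertex is a link $Y_a$, then $\xi_{a-1}=\xi_a$, and by \eqref{eq:link} the $a$-th traversal starts and ends at the same vertex of $K$, which is impossible for a path. If it is a class $\xi_a$ with $0<a<m$, then $Y_a=Y_{a+1}$. By \eqref{eq:link}, the $a$-th traversal ends and the next one starts at the unique vertex of this link in $K_{\xi_a}$, and both use the unique edge of the link at that vertex. A path does not use an edge twice. Hence $m=0$.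

\emph{Step 2: $\rho$ uses one track.} Interior vertices of tracks have degree $2$ in $K_\xi$, so $\rho$ contains each track entirely or uses none of its edges. Each track takes $\rho$ from the left trees to the right trees or back, so the number of tracks is odd. If it were at least $3$, then, counting also the descent from $L_{\xi,s}$ and the climb to $R_{\xi,t}$, the length would be at least $6\lambda+2(H-1)=\beta-2+4\lambda\ge\beta-2+C$. So there is one track. Before it $\rho$ lies in the left tree of $L_{\xi,s}$ and after it in the right tree of $R_{\xi,t}$, so the track is $(\xi,s,t)$. Paths in trees are unique, and $\rho=\rho_{\xi,s,t}$.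
\end{proof}

It is essential that both roots belong to the same class. If a cross edge joins the tracks $(\xi,s,t)$ and $(\zeta,s,t)$, as in Figure~\ref{fig:module}, then $L_{\xi,s}$ and $R_{\zeta,t}$ are joined by a path of length $\beta-1$. These are the unwanted connections of Section~\ref{sec:model}.

\section{A dense bipartite graph made of induced matchings}\label{sec:matchings}

We need a bipartite graph whose edge set is partitioned into matchings of size $N$, each of them \emph{induced}: no edge of the graph joins two different edges of the same matching. A disjoint union of $N$ equal complete bipartite graphs has such a partition, but its density is $1/N$. This is useless here, because the final ratio $\operatorname{inc}(v)/\operatorname{Tr}_G(v)$ is of the order of $h$ times the density, and $N\ge b^{h-1}$. The density must be bounded below independently of $N$. A quadratic form over $\mathbb F_2$ gives density close to $1/2$.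

Let $F=\mathbb F_2^{2p}$ with $p\ge 3N$; we write vectors in boldface. Put
\[
f(\mathbf z)=\sum_{l=1}^p z_{2l-1}z_{2l},\qquad
B(\mathbf z,\mathbf z')=\sum_{l=1}^p\bigl(z_{2l-1}z'_{2l}+z_{2l}z'_{2l-1}\bigr),
\]
so that $f(\mathbf z+\mathbf z')=f(\mathbf z)+f(\mathbf z')+B(\mathbf z,\mathbf z')$. The bilinear form $B$ is alternating, meaning $B(\mathbf z,\mathbf z)=0$, and nondegenerate. We use two facts from linear algebra. For a subspace $U\le F$, the orthogonal complement with respect to $B$ satisfies $\dim U^\perp=2p-\dim U$ and $(U^\perp)^\perp=U$. A space with a nondegenerate alternating form has a basis consisting of \emph{hyperbolic pairs}, that is, pairs $(\mathbf u,\mathbf w)$ with $B(\mathbf u,\mathbf w)=1$ such that vectors from different pairs are orthogonal. Let $Q=\{\mathbf z\in F:f(\mathbf z)=0\}$. Since $\sum_{\mathbf z}(-1)^{f(\mathbf z)}=(3-1)^p=2^p$, we have $|Q|=2^{2p-1}+2^{p-1}\ge|F|/2$.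

Consider two copies of $F$ and join $\mathbf x$ to $\mathbf y$ if $\mathbf x+\mathbf y\in Q$. The next lemma finds an induced matching whose edges have any $N$ prescribed sums; its translates will then cover every edge with one of these sums exactly once.

\begin{lemma}\label{lem:matching}
Let $\mathbf d_1,\dots,\mathbf d_N\in Q$. There are $\mathbf x_i,\mathbf y_i\in F$ with $\mathbf x_i+\mathbf y_i=\mathbf d_i$ for all $i$ and $f(\mathbf x_i+\mathbf y_l)=1$ for all $i\ne l$. The vectors $\mathbf x_i$ are distinct, and so are the vectors $\mathbf y_i$.
\end{lemma}

\begin{proof}
Let $U=\operatorname{span}(\mathbf d_1,\dots,\mathbf d_N)$ and $X=U^\perp$. It suffices to find $\mathbf y_1,\dots,\mathbf y_N\in X$ with $f(\mathbf y_i+\mathbf y_l)=1$ for $i\ne l$. Indeed, with $\mathbf x_i=\mathbf y_i+\mathbf d_i$ we then get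
\[
f(\mathbf x_i+\mathbf y_l)=f(\mathbf d_i)+f(\mathbf y_i+\mathbf y_l)+B(\mathbf d_i,\mathbf y_i+\mathbf y_l)=0+1+0=1 .
\]
Moreover, for $i\ne l$, either of $\mathbf x_i=\mathbf x_l$ and $\mathbf y_i=\mathbf y_l$ would make $\mathbf x_i+\mathbf y_l$ equal to $\mathbf d_l$ or $\mathbf d_i$, which lie in $Q$.

We have $\dim X\ge 2p-N$, and the radical $X\cap X^\perp=X\cap U$ of $B|_X$ has dimension at most $N$. On a complement of the radical in $X$ the form is nondegenerate, and this complement has dimension at least $2p-2N\ge4N$. So $X$ contains $2N$ mutually orthogonal hyperbolic pairs $(\mathbf u_i,\mathbf w_i)$ and $(\mathbf u'_i,\mathbf w'_i)$, $1\le i\le N$. Let $\mathbf a_i=\mathbf u_i+\sum_{l<i}\mathbf w_l$. The first $N$ pairs serve to make $B(\mathbf a_i,\mathbf a_l)=1$ for $i<l$: the sum defining $\mathbf a_l$ contains $\mathbf w_i$, which pairs with $\mathbf u_i$, whereas the sum defining $\mathbf a_i$ does not contain $\mathbf w_l$. The other $N$ pairs serve to correct the values of $f$. On $\operatorname{span}(\mathbf u'_i,\mathbf w'_i)$ the form $f$ takes both values, since $f(\mathbf 0)=0$ and $f(\mathbf u'_i+\mathbf w'_i)=f(\mathbf u'_i)+f(\mathbf w'_i)+1$. Choose $\mathbf t_i$ in this span with $f(\mathbf t_i)=f(\mathbf a_i)$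 and put $\mathbf y_i=\mathbf a_i+\mathbf t_i\in X$. The vector $\mathbf t_i$ is orthogonal to all $\mathbf a_l$ and all $\mathbf t_l$ with $l\neq i$. Hence $f(\mathbf y_i)=f(\mathbf a_i)+f(\mathbf t_i)=0$, $B(\mathbf y_i,\mathbf y_l)=1$ for $i\ne l$, and $f(\mathbf y_i+\mathbf y_l)=0+0+1=1$.
\end{proof}

Let $r_0=\lfloor|Q|/N\rfloor$, choose $r_0$ disjoint $N$-element subsets of $Q$, and let $Q'$ be their union. Index the $r$-th subset by the classes, as $\{\mathbf d_{r,\xi}:\xi\in\mathcal I\}$, and let $\mathbf x_{r,\xi},\mathbf y_{r,\xi}$ be given by Lemma~\ref{lem:matching}.

\begin{lemma}\label{lem:star}
Let $\mathbf x,\mathbf y\in F$ with $\mathbf x+\mathbf y\in Q'$. There is exactly one quadruple $(r,\mathbf z,\xi,\eta)$ with $r\le r_0$, $\mathbf z\in F$, $\xi,\eta\in\mathcal I$ such that $\mathbf x=\mathbf x_{r,\xi}+\mathbf z$ and $\mathbf y=\mathbf y_{r,\eta}+\mathbf z$, and it has $\xi=\eta$.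
\end{lemma}

\begin{proof}
For such a quadruple, $\mathbf x_{r,\xi}+\mathbf y_{r,\eta}=\mathbf x+\mathbf y\in Q$, which forces $\xi=\eta$. Then $\mathbf x+\mathbf y=\mathbf d_{r,\xi}$ determines $(r,\xi)$, and $\mathbf z=\mathbf x+\mathbf x_{r,\xi}$. Conversely, if $\mathbf x+\mathbf y=\mathbf d_{r,\xi}$, this $\mathbf z$ satisfies $\mathbf y_{r,\xi}+\mathbf z=\mathbf x+\mathbf d_{r,\xi}=\mathbf y$.
\end{proof}

In other words, the bipartite graph in which $\mathbf x$ is adjacent to $\mathbf y$ when $\mathbf x+\mathbf y\in Q'$ is partitioned into the induced matchings $\{(\mathbf x_{r,\xi}+\mathbf z,\ \mathbf y_{r,\xi}+\mathbf z):\xi\in\mathcal I\}$, one for each $(r,\mathbf z)$. Its density is not small: $|Q'|>|Q|-N\ge|F|/2-N$ and $|F|\ge 64^N\ge18N$, so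
\begin{equation}\label{eq:density}
\tfrac49|F|\le|Q'|\le|F| .
\end{equation}

\section{The graph $G$}\label{sec:graph}

\subsection*{Hubs and incidence}
Let $q=2|F||\Sigma|$. This is a power of $2$ because $b$ is, so there is a field $\mathbb F_q$. The module $K$, the set $\Sigma$ and the number $N$ do not depend on $p$, and we fix any $p\ge3N$ so large that $q\ge900|K|$, where $|K|$ is the number of vertices of $K$. Fix a bijection between $\mathbb F_q$ and $\{0,1\}\times F\times\Sigma$. An element of $\mathbb F_q$ is a \emph{left label} if it has the form $(0,\mathbf x,s)$ and a \emph{right label} if it has the form $(1,\mathbf y,t)$.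

The \emph{hubs} are the $2q^2$ triples $(\iota,u,w)$ with $\iota\in\{0,1\}$ and $u,w\in\mathbb F_q$; we call $\iota$ the \emph{plane} and $u$ the \emph{label} of the hub. Hubs $(\iota,u,w)$ and $(1-\iota,u',w')$ are \emph{incident} if $w+w'=uu'$. This relation is symmetric and holds only between different planes. The hubs incident with $(1-\iota,u',w')$ form the line $w=u'u+w'$ in plane $\iota$. We use two properties.
\begin{enumerate}
\item[(I1)] A hub is incident with exactly one hub of each label in the other plane, hence with $q$ hubs.
\item[(I2)] Two hubs of the same plane with different labels have exactly one common incident hub.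
\end{enumerate}
For (I1), the equation determines $w'$ from $u'$. For (I2), the equations $w_1+w'=u_1u'$ and $w_2+w'=u_2u'$ give $(u_1+u_2)u'=w_1+w_2$, which determines $u'$ and then $w'$.

\subsection*{Cells}
For every hub $Z$ we form the \emph{cell of $Z$}. It consists of one copy of $K$ for each pair $(r,\mathbf z)$ with $r\le r_0$ and $\mathbf z\in F$. The hub $Z$ is the \emph{center} of the cell, and the $q$ hubs incident with $Z$, one for each label, are its \emph{points}. In the copy $(r,\mathbf z)$ we join
\begin{itemize}
\item $L_{\xi,s}$ to the point with label $(0,\mathbf x_{r,\xi}+\mathbf z,s)$,
\item $R_{\xi,t}$ to the point with label $(1,\mathbf y_{r,\xi}+\mathbf z,t)$,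
\item every $A_\gamma$ to the center $Z$.
\end{itemize}
The graph $G$ consists of the hubs, all copies of $K$ in all cells, and these edges. A copy is \emph{attached} to a hub if it contains a neighbor of the hub. There are no edges between hubs or between different copies. By the distinctness in Lemma~\ref{lem:matching}, different roots of end trees in one copy are joined to different points. The center of a cell and its points lie in different planes; this is what will let us separate routes by parity.

Two hubs $P,P'$ of the same plane are \emph{partners} if their labels have the form $(0,\mathbf x,s)$ and $(1,\mathbf y,t)$ with $\mathbf x+\mathbf y\in Q'$. By (I2), exactly one cell has both as points. By Lemma~\ref{lem:star}, exactly one copy in this cell is attached to both, and it is attached at roots $L_{\xi,s}$ and $R_{\xi,t}$ of the same class. The path $P,\rho_{\xi,s,t},P'$ through this copy has length $\beta$ and is the \emph{canonical path} of the pair. Conversely, for every track $(\xi,s,t)$ of every copy $(r,\mathbf z)$, the hubs adjacent to $L_{\xi,s}$ and $R_{\xi,t}$ are partners, because $\mathbf x_{r,\xi}+\mathbf y_{r,\xi}\in Q'$, and their canonical path contains the track.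

\subsection*{Counts}
A cell has $r_0|F|$ copies with $N|\Sigma|^2$ tracks each, so it has $e=|Q'||F||\Sigma|^2$ tracks and $E=eM$ track vertices. Since $q^2=4|F|^2|\Sigma|^2$, we have $e/q^2=|Q'|/(4|F|)$, and \eqref{eq:density} and $q\ge900|K|$ give
\begin{equation}\label{eq:counts}
e\ge q^2/9,\qquad q|K|\le e/100,\qquad 2\le|Q'|\le q .
\end{equation}
A hub has $|Q'||\Sigma|q=2e$ partners: the vector in the label of the partner can be chosen in $|Q'|$ ways, the element of $\Sigma$ in $|\Sigma|$ ways, and the last coordinate in $q$ ways. A point of a cell is attached to exactly $|Q'|$ copies of that cell: if its label is $(0,\mathbf x,s)$, these are the copies $(r,\mathbf x+\mathbf x_{r,\xi})$, which are distinct for the $r_0N=|Q'|$ pairs $(r,\xi)$, and for a right label they are the copies $(r,\mathbf y+\mathbf y_{r,\xi})$. Every track contributes one leaf to each of three trees, so the trees of a cell have $3e$ leaves and fewer than $3e/(b-1)\le e$ internal vertices. Therefore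
\begin{equation}\label{eq:order}
|V(G)|\le 2q^2(eM+e+1)\le 2q^2e(M+2).
\end{equation}

\begin{lemma}\label{lem:basic}
We have $\delta(G)\ge k$, the graphs $G$ and $G\setminus v$ are connected for every vertex $v$, and $\operatorname{diam}(G)\le 66h$.
\end{lemma}

\begin{proof}
\emph{Degrees.} A track vertex has at least $k-1$ cross edges and two further neighbors, either both on its track or one on its track and one in an end tree. An internal vertex of a tree has $b\ge k$ children. A hub is a point of $q$ cells and is attached to at least two copies in each, so its degree is at least $2q\ge k$.

\emph{Connectivity.} First, every vertex that is not a hub has two paths to hubs that share only their starting vertex. From a track vertex, go left or right along the track and up the end tree. From an internal vertex of an end tree, go up; or go down to a leaf, along its track, and up the end tree on the other side. From an internal vertex of a center tree, go up to the center; or go down to a midpoint, left along its track, and up the left tree. So in $G\setminus v$ every vertex still reaches a hub.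

Second, let $P$ and $Z$ be incident. In each of the $|Q'|\ge2$ copies of the cell of $Z$ attached to $P$ there is a path from $P$ down an end tree, along half a track and up a center tree to $Z$. It has length $H+\lambda+h=\alpha$ and no interior hub, and paths through different copies are internally disjoint. So incident hubs other than $v$ are connected in $G\setminus v$.

It remains to show that the incidence graph on the hubs is connected and stays connected when a hub $Z_0$ is removed. Let $P,P'\ne Z_0$ lie in the same plane. Choose a label different from those of $P$ and $P'$. Of the $q$ hubs of this plane with that label, at most one equals $Z_0$ or is incident with $Z_0$, by (I1); let $P''$ be another one. The common incident hub of $P$ and $P''$, and that of $P'$ and $P''$, exist by (I2), and they differ from $Z_0$ because $P''$ is not incident with $Z_0$. So $P$ and $P'$ are connected without using $Z_0$. The two planes are connected to each other because every hub is incident with $q\ge2$ hubs, one of which is not $Z_0$. Since $Z_0$ is incident with some other hub, the whole incidence graph is connected too. Thus every $G\setminus v$ is connected, and the same paths show that $G$ is connected.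

\emph{Diameter.} Incident hubs are at distance at most $\alpha$. Hubs of the same plane are at distance at most $2\alpha$ if their labels differ, by (I2), and otherwise at most $4\alpha$, through a hub with another label. If $P$ and $U$ lie in different planes, (I1) gives a hub incident with $P$ whose label differs from that of $U$, so the distance is at most $3\alpha$. A track vertex is within $\lambda+h\le H$ of the center, an internal vertex of an end tree is within $H$ of a point, and an internal vertex of a center tree is within $h$ of the center. Hence $\operatorname{diam}(G)\le4\alpha+2H=66h$.
\end{proof}

\section{Distances in $G$}\label{sec:distances}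

The lower bounds in this section are stated for paths in $G$, so they hold in every $G\setminus v$ as well.

\subsection*{Between hubs}
A \emph{hop} is a path between two distinct hubs with no interior hub. Every path between distinct hubs is a concatenation of hops. The interior of a hop is a path between two roots of one copy of $K$, and its ends are two points of the cell, or a point and the center. In the first case the ends lie in the same plane, and the hop has length at least $2H$ by Lemma~\ref{lem:Kbounds}(a). In the second case the ends are incident, the hop is \emph{plane-changing}, and it has length at least $\alpha$.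

\begin{lemma}\label{lem:hubs}
Let $P\ne P'$ be hubs.
\begin{enumerate}
\item[(a)] If $P,P'$ lie in the same plane, every $P$--$P'$ path that is not a single hop has length at least $\beta+C$, and $d_G(P,P')\ge2H$.
\item[(b)] If $P,P'$ lie in different planes and are not incident, then $d_G(P,P')\ge3H$.
\item[(c)] If $P,P'$ are partners, the only $P$--$P'$ path of length less than $\beta+C$ is the canonical path. In particular $d_G(P,P')=\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number of plane-changing hops is even. If a path has at least two hops and none is plane-changing, its length is at least $4H=36h$; if at least two are plane-changing, it is at least $2\alpha=24h$. Both are at least $\beta+C=24h$. A single hop has length at least $2H=18h$, which is the smaller bound.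

(b) The number of plane-changing hops is odd, and the path is not a single hop. If exactly one hop is plane-changing, the length is at least $\alpha+2H=30h$; otherwise it is at least $3\alpha=36h$. Both exceed $3H=27h$.

(c) By (a), such a path is a single hop, so it runs through a copy of $K$ in a cell that has both hubs as points. There is only one copy of this kind attached to both hubs, and the interior of the hop is a path from $L_{\xi,s}$ to $R_{\xi,t}$ of length less than $\beta+C-2$. Lemma~\ref{lem:private} finishes the proof.
\end{proof}

The route between two partners through the center of their common cell has length exactly $2\alpha=\beta+2h$. So the penalty $C$ cannot exceed $2h$, and a shallower center tree would lower it.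

\subsection*{Between track vertices}
For a hub $Z$ let $T(Z)$ be the set of the $E$ track vertices in the cell of $Z$. These sets are pairwise disjoint. For $x\in T(Z)$ at position $j$, a path from $x$ to a hub with no interior hub stays in the copy of $x$ until its last edge. By Lemma~\ref{lem:Kbounds}(b), it ends either at a point of the cell attached to this copy and has length at least $H$, or at $Z$ and has length at least $|j|+h$. In the latter case equality holds only for the \emph{access path} of $x$, which runs along the track to the midpoint and up the center tree to $Z$.

Let $Z,Z'$ be partners. Their labels differ, so by (I2) their cells have exactly one common point $J=J(Z,Z')$. It plays the role of the hub $A=B$ in Example~\ref{ex:subdivision}: vertices whose copies are attached to $J$ may have a competing route of length about $2H$ through it. Call $x\in T(Z)\cup T(Z')$ \emph{good} for $Z,Z'$ if the copy containing $x$ is not attached to $J$. In each of the two cells at most $q$ copies are attached to $J$, so by \eqref{eq:counts} each of $T(Z)$ and $T(Z')$ contains at least $E-q|K|\ge0.99E$ good vertices.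

\begin{lemma}\label{lem:pairs}
Let $Z,Z'$ be partners, let $x\in T(Z)$ and $y\in T(Z')$ be good, at positions $j$ and $j'$, and put $d_0=|j|+|j'|+2h+\beta$. Then $d_G(x,y)=d_0$, and the following hold.
\begin{enumerate}
\item[(a)] If $v$ is an interior vertex of the canonical path of $Z,Z'$, or $v=Z$, then $v\notin\{x,y\}$ and $d_{G\setminus v}(x,y)\ge d_0+C$.
\item[(b)] If $v$ is an internal vertex of a center tree lying above the midpoint of the track of $x$, then $d_{G\setminus v}(x,y)\ge d_0+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The access path of $x$, the canonical path and the reversed access path of $y$ give $d_G(x,y)\le d_0$. Call an $x$--$y$ path \emph{short} if its length is less than $d_0+C=|j|+|j'|+26h$. We show first that a short path has first hub $Z$ and last hub $Z'$. It contains a hub, because $x$ and $y$ lie in different copies. Let $U$ be the first hub and $U'$ the last. Then $U$ is $Z$ or a point of the cell of $Z$, and $U'$ is $Z'$ or a point of the cell of $Z'$. Since $x$ and $y$ are good, neither $U$ nor $U'$ equals $J$. Recall that $|j|,|j'|\le2h$.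

Suppose $U\ne Z$ and $U'=Z'$. Then $U$ and $Z'$ lie in different planes. They are not incident, for otherwise $U$ would be a point of both cells and equal to $J$. By Lemma~\ref{lem:hubs}(b), the length is at least $H+3H+(|j'|+h)=37h+|j'|\ge|j|+|j'|+26h$, a contradiction. The case $U=Z$, $U'\ne Z'$ is the same with $x$ and $y$ exchanged.

Suppose $U\ne Z$ and $U'\ne Z'$. Then $U$ and $U'$ lie in the same plane, and $U\ne U'$, since a common value would be $J$. By Lemma~\ref{lem:hubs}(a), the length is at least $H+2H+H=36h\ge|j|+|j'|+26h$, a contradiction.

So a short path splits into a part from $x$ to $Z$, a part from $Z$ to $Z'$ and a part from $Z'$ to $y$, of lengths at least $|j|+h$, $\beta$ and $|j'|+h$. Hence $d_G(x,y)=d_0$.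

(a) The interior of the canonical path lies in the cell of $J$, and $J\notin\{Z,Z'\}$, so $v\notin\{x,y\}$. If $v=Z$, no short path avoids $v$. If $v$ is interior to the canonical path, the middle part of a short path avoiding $v$ has length at least $\beta+C$ by Lemma~\ref{lem:hubs}(c), so its total length is at least $d_0+C$, which is absurd. In both cases $G\setminus v$ has no short path.

(b) The vertex $v$ lies on the access path of $x$, so the first part of a short path avoiding $v$ has length at least $|j|+h+1$, and the path has length at least $d_0+1$. Paths that are not short have length at least $d_0+C\ge d_0+1$.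
\end{proof}

\begin{remark}\label{rem:plusone}
The gain in (b) is exactly $1$. Take a cross edge from $x$ to a vertex $x'$. The tracks of $x$ and $x'$ lie in different bundles, since otherwise $\mathcal Y$ would contain a $4$-cycle. So the edge $xx'$ followed by the access path of $x'$ avoids $v$ and has length $|j|+h+1$. Vertices of center trees must therefore be paid for by the number of affected pairs, and this is where the condition $b\ge202\Lambda$ enters.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:basic} it remains to bound $\operatorname{inc}(v)$ from below. From \eqref{eq:order}, $\operatorname{diam}(G)\le66h$ and $q^2\le9e$ we obtain, for every vertex $v$,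
\[
\operatorname{Tr}_G(v)\le 66h\cdot2q^2e(M+2)\le 1188\,h\,e^2(M+2).
\]
Since $M^2\ge(M-2)(M+2)$ and $M-2=4h-1$, and since $E=eM$, this gives
\begin{equation}\label{eq:ratio}
\frac{E^2}{\operatorname{Tr}_G(v)}\ge\frac{4h-1}{1188\,h}.
\end{equation}
Every vertex of $G$ is a hub, a track vertex, an internal vertex of an end tree, or an internal vertex of a center tree.

\emph{Hubs, track vertices and internal vertices of end trees.} If $v$ is a track vertex, it is interior to the canonical path containing its track. If $v$ is an internal vertex of an end tree, it is interior to the canonical path containing the track of any leaf below $v$. In both cases let $Z,Z'$ be the ends of this path. If $v$ is a hub, let $Z=v$ and let $Z'$ be any partner of $Z$. By Lemma~\ref{lem:pairs}(a), each pair of good vertices $x\in T(Z)$, $y\in T(Z')$ contributes at least $C=2h$ to $\operatorname{inc}(v)$. Hence $\operatorname{inc}(v)\ge2h(0.99E)^2\ge0.98\cdot2hE^2$, and by \eqref{eq:ratio} and $h=160\Lambda$,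
\[
\frac{\operatorname{inc}(v)}{\operatorname{Tr}_G(v)}\ge\frac{0.98\,(4h-1)}{594}\ge\frac{640\Lambda-1}{607}\ge\Lambda .
\]

\emph{Internal vertices of center trees.} Let $v$ lie in the copy $\kappa$ in the cell of $Z$. At least $b$ midpoints lie below $v$, and their tracks contain at least $bM$ vertices $x$, all in $\kappa$. These vertices are good for $Z,Z'$ unless $\kappa$ is attached to $J(Z,Z')$. The copy $\kappa$ is attached to at most $|K|$ points, and if $J(Z,Z')$ is a given point, then $Z'$ is one of the $q$ hubs incident with it. So at most $q|K|\le e/100$ of the $2e$ partners of $Z$ are excluded. For each of the remaining partners $Z'$, at least $1.99e$ in number, there are at least $0.99E$ good vertices $y\in T(Z')$, and the sets $T(Z')$ are disjoint from each other and from $T(Z)$. By Lemma~\ref{lem:pairs}(b),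
\[
\operatorname{inc}(v)\ge bM\cdot1.99e\cdot0.99E\ge1.97\,bE^2 ,
\]
and by \eqref{eq:ratio} and $4h-1\ge3h$,
\[
\frac{\operatorname{inc}(v)}{\operatorname{Tr}_G(v)}\ge\frac{1.97\cdot3\,b}{1188}\ge\frac{b}{202}\ge\Lambda .
\]

Thus $\operatorname{inc}(v)\ge\Lambda\operatorname{Tr}_G(v)$ for every vertex $v$, and \eqref{eq:identity} turns this into the stated inequality for $W$. The construction works for every sufficiently large $p$, and $G$ has at least $2q^2$ vertices, where $q=2^{2p+1}|\Sigma|$. So infinitely many graphs arise, and Theorem~\ref{thm:main} is proved. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{Cambie}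
Stijn Cambie, \emph{Towards the essence of \v{S}olt\'es' problem}, arXiv:2406.03451 (2024).
\end{thebibliography}
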